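\title{Weakly orderable spaces with continuous selections need not be topologically weakly well-orderable}

\begin{abstract}
If a space $X$ carries a linear order whose interval topology is coarser than the topology of $X$ and for which every nonempty closed set has a first element, then taking first elements is a Vietoris continuous selection for the nonempty closed subsets of $X$. We show in ZFC that the converse fails: there is a weakly orderable space with a single non-isolated point that has a continuous selection for its nonempty closed subsets but admits no such order. The space is built from the nonstationary ideal on an arbitrary regular uncountable cardinal. For spaces with a single non-isolated point we characterize both orderability properties in terms of the ideal of closed sets missing that point, and we show that the converse does hold if the point is a $G_\delta$-point, or if it has only countably many points on one side in some compatible order.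
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are infinite Hausdorff topological spaces. For a space $X$, let $\mathcal F(X)$ be the set of all nonempty closed subsets of $X$. The \emph{Vietoris topology} on $\mathcal F(X)$ is generated by the collections
\[
\langle\mathcal V\rangle=\Bigl\{S\in\mathcal F(X): S\subseteq\bigcup\mathcal V\ \text{and}\ S\cap V\neq\emptyset\ \text{for all } V\in\mathcal V\Bigr\},
\]
where $\mathcal V$ runs over the finite families of open subsets of $X$. We write $\langle V_1,\dots,V_n\rangle$ for $\langle\{V_1,\dots,V_n\}\rangle$. These collections form a base, because $\langle\mathcal V\rangle\cap\langle\mathcal W\rangle$ is the collection determined by the sets $V\cap\bigcup\mathcal W$ for $V\in\mathcal V$ and $W\cap\bigcup\mathcal V$ for $W\in\mathcal W$. Thus $T$ is close to $S$ when $T$ stays inside a given open set around $S$ and meets finitely many given open sets that $S$ meets. A \emph{selection} for $\mathcal F(X)$ is a map $f:\mathcal F(X)\to X$ with $f(S)\in S$ for all $S$; it is a \emph{continuous selection} if it is continuous for the Vietoris topology.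

A linear order $\le$ on $X$ is \emph{compatible} if its open interval topology is coarser than the topology of $X$, that is, if all open rays $(\leftarrow,x)=\{y:y<x\}$ and $(x,\to)=\{y:y>x\}$ are open in $X$. The space $X$ is \emph{weakly orderable} if it has a compatible order, and \emph{topologically weakly well-orderable} if it has a compatible order for which every nonempty closed subset of $X$ has a first element. The second property yields a continuous selection in the most direct way.

\begin{proposition}\label{prop:min}
If $\le$ is a compatible order on $X$ for which every nonempty closed set has a first element, then $S\mapsto\min S$ is a continuous selection for $\mathcal F(X)$.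
\end{proposition}

\begin{proof}
Let $S\in\mathcal F(X)$, let $m=\min S$, and let $U\ni m$ be open. If $S\subseteq U$, then $\min T\in U$ for all $T\in\langle U\rangle$. Otherwise $S\setminus U$ is a nonempty closed set, and $m'=\min(S\setminus U)>m$. There are disjoint open rays $A=(\leftarrow,a)\ni m$ and $B=(b,\to)\ni m'$: take $a=b$ strictly between $m$ and $m'$ if such a point exists, and $a=m'$, $b=m$ if not. Since $S\setminus U\subseteq B$, we have $S\in\langle U\cap A,\,U\cup B\rangle$. A set $T$ in this collection meets $A$, so $\min T\in A$ and $\min T\notin B$; as $T\subseteq U\cup B$, we get $\min T\in U$.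
\end{proof}

So a topologically weakly well-orderable space is weakly orderable and has a continuous selection. The following question, from Gutev's paper \cite{Gutev}, asks for the converse.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a weakly orderable space that has a continuous selection for $\mathcal F(X)$. Is $X$ topologically weakly well-orderable?}
\medskip

The simplest cases suggest a positive answer. If $X$ is compact, every compatible order works: a nonempty closed set $S$ without a first element would be covered by the rays $(s,\to)$, $s\in S$, with no finite subcover. If $X$ is discrete, every order is compatible and a well-order works. The discrete case also shows that the question is about all compatible orders at once: the usual order of the discrete space $\mathbb Z$ is compatible and has closed sets without first elements, and one has to pass to another order. One might expect that a continuous selection always carries enough information to rearrange the order in this way. It does not, already for spaces that differ from discrete ones at a single point.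

\begin{theorem}\label{thm:main}
Let $\kappa$ be a regular uncountable cardinal and let $\lambda\ge 2^\kappa$ be a regular cardinal (for example, $\kappa=\omega_1$ and $\lambda=(2^{\kappa})^+$). There is a Hausdorff space $X$ of cardinality $\lambda$ with exactly one non-isolated point $\infty$ such that
\begin{enumerate}
\item[(1)] $X$ is weakly orderable;
\item[(2)] $\mathcal F(X)$ has a continuous selection $f$; moreover, $f$ is locally constant on $\mathcal F(X)\setminus\{\{\infty\}\}$, and $f(S)=\infty$ only for $S=\{\infty\}$;
\item[(3)] $X$ is not topologically weakly well-orderable.
\end{enumerate}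
\end{theorem}

The answer to the Question is therefore negative in ZFC. The failure is not caused by a lack of separation or covering properties. A space with one non-isolated point $\infty$ is scattered, since a nonempty subset other than $\{\infty\}$ contains an isolated point. Every open cover of every subspace has a refinement by pairwise disjoint open sets, namely one member containing $\infty$, if $\infty$ is in the subspace, together with singletons. Hence such a space is hereditarily ultraparacompact and strongly zero-dimensional.

Uncountability, on the other hand, is essential. Among spaces with one non-isolated point the answer is positive if that point is a $G_\delta$-point (Corollary~\ref{cor:gdelta}), and also in the following situation.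

\begin{theorem}\label{thm:countable}
Let $X$ be a Hausdorff space whose only non-isolated point is $\infty$. Suppose that $\mathcal F(X)$ has a continuous selection and that $X$ has a compatible order for which $\{x:x<\infty\}$ or $\{x:x>\infty\}$ is countable. Then $X$ is topologically weakly well-orderable.
\end{theorem}

Section~\ref{sec:ideal} translates both orderability properties into statements about an ideal. Section~\ref{sec:sides} studies selections that choose between the two sides of $\infty$ and tests the simplest candidates for a counterexample; the way in which they fail determines the construction of Section~\ref{sec:example}, which proves Theorem~\ref{thm:main}. Section~\ref{sec:countable} proves Theorem~\ref{thm:countable}.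

\section{One non-isolated point: orders and ideals}\label{sec:ideal}

Ordinals are identified with the sets of their predecessors. An infinite cardinal $\mu$ is \emph{regular} if the supremum of fewer than $\mu$ ordinals below $\mu$ is below $\mu$. Every limit ordinal has a cofinal subset whose order type is a regular cardinal, and every linearly ordered set has a well-ordered cofinal subset.

From now on $X=D\cup\{\infty\}$ is a Hausdorff space whose only non-isolated point is $\infty$. A set containing $\infty$ is closed, because its complement consists of isolated points, and for the same reason every neighborhood of $\infty$ is open. Call $B\subseteq D$ \emph{small} if $B$ is closed in $X$, equivalently, if $X\setminus B$ is a neighborhood of $\infty$, and let $I$ be the family of small sets. Then $I$ is an ideal on $D$: it is closed under subsets and finite unions. It contains all finite subsets of $D$, and $D\notin I$ because $\infty$ is not isolated. Conversely, an ideal $I$ on a set $D$ that contains all singletons and does not contain $D$ defines such a space: declare the points of $D$ isolated and the sets $X\setminus B$, $B\in I$, to be the neighborhoods of $\infty$. The space is Hausdorff because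 each $\{d\}$ is clopen. The nonempty closed sets are the nonempty small sets and the sets containing $\infty$.

\begin{definition}
A set $P\subseteq D$ is a \emph{chain set} if $P=\bigcup_{i<\mu}E_i$ for some ordinal $\mu$ and small sets $E_i$ with $E_i\subseteq E_j$ for $i\le j<\mu$. It is a \emph{$\sigma$-set} if it is the union of countably many small sets.
\end{definition}

Countable subsets of $D$ are $\sigma$-sets, and a countable union of $\sigma$-sets is a $\sigma$-set. A $\sigma$-set $\bigcup_nB_n$ is a chain set, being the increasing union of the small sets $B_0\cup\dots\cup B_n$. We shall use two further observations.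

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] A chain set that is not small is an increasing union $\bigcup_{i<\mu}E_i$ of small sets with $\mu$ a regular cardinal. If it is not a $\sigma$-set, then $\mu$ is uncountable.
\item[(b)] For $Q\subseteq D$, the subspace $Q\cup\{\infty\}$ is first countable at $\infty$ if and only if there are small sets $Q_0\subseteq Q_1\subseteq\cdots\subseteq Q$ such that every small subset of $Q$ is contained in some $Q_n$. In this case $Q=\bigcup_nQ_n$, so $Q$ is a $\sigma$-set.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A chain indexed by $0$ or by a successor ordinal has a small union. So the index ordinal is a limit, and we pass to a cofinal subchain of regular length. If $\mu=\omega$, the union is a $\sigma$-set.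

(b) The neighborhoods of $\infty$ in $Q\cup\{\infty\}$ are the complements of the small subsets of $Q$, so a decreasing countable base at $\infty$ corresponds to a sequence $(Q_n)$ as stated. Every singleton in $Q$ is small and hence lies in some $Q_n$.
\end{proof}

\begin{proposition}\label{prop:class}
Let $X=D\cup\{\infty\}$ be a Hausdorff space whose only non-isolated point is $\infty$.
\begin{enumerate}
\item[(a)] $X$ is weakly orderable if and only if $D=P\cup Q$ with $P$ and $Q$ disjoint chain sets.
\item[(b)] $X$ is topologically weakly well-orderable if and only if $D=P\cup Q$ with $P$ and $Q$ disjoint, $P$ a chain set, and $Q\cup\{\infty\}$ first countable at $\infty$.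
\end{enumerate}
\end{proposition}

The sets $P$ and $Q$ are the parts of $D$ below and above $\infty$. The asymmetry in (b) has a simple source: below $\infty$ a chain can be arranged as a well-order, while above $\infty$ the order descends toward $\infty$, and a closed set that follows this descent infinitely often has no first element.

\begin{proof}
\emph{From orders to decompositions.} Let $\le$ be compatible, $P=\{d\in D:d<\infty\}$ and $Q=\{d\in D:d>\infty\}$. For $p\in P$ the set $(\leftarrow,p]$ is the complement of the open ray $(p,\to)\ni\infty$, so it is small; for $q\in Q$ the set $[q,\to)$ is the complement of $(\leftarrow,q)\ni\infty$, so it is small. If $(p_i)_{i<\mu}$ is an increasing enumeration of a well-ordered cofinal subset of $P$, then $P=\bigcup_{i<\mu}(\leftarrow,p_i]$ is a chain set. The same argument for the reversed order shows that $Q$ is a chain set.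

Suppose in addition that every nonempty closed set has a first element, and that $Q\ne\emptyset$; for $Q=\emptyset$ there is nothing more to prove. We claim that $Q$ has a countable coinitial subset. If not, $Q$ has no least element, so there are $b_0>b_1>\cdots$ in $Q$, and since $\{b_n:n<\omega\}$ is not coinitial, some $b\in Q$ satisfies $b<b_n$ for all $n$. Then $\{b_n:n<\omega\}\subseteq[b,\to)$ is small, hence closed, and it has no first element, a contradiction. So there are $q_0\ge q_1\ge\cdots$ coinitial in $Q$. A nonempty small set $A\subseteq Q$ is closed and has a first element $a$; choosing $n$ with $q_n\le a$ gives $A\subseteq[q_n,\to)$. By Lemma~\ref{lem:basic}(b), $Q\cup\{\infty\}$ is first countable at $\infty$.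

\emph{From decompositions to orders.} Let $P=\bigcup_{i<\mu}P_i$ and $Q=\bigcup_{j<\nu}Q_j$ be disjoint increasing unions of small sets with $P\cup Q=D$. For $p\in P$ let $\rho(p)$ be the least $i$ with $p\in P_i$, and for $q\in Q$ let $\rho(q)$ be the least $j$ with $q\in Q_j$. Fix a well-order $\sqsubseteq$ of $D$. Order $P$ by increasing $\rho$ and $Q$ by decreasing $\rho$, in both cases breaking ties by $\sqsubseteq$, and put $P<\infty<Q$. Then $P$ is well-ordered. An open ray that does not contain $\infty$ is a subset of $D$ and hence open. An open ray that contains $\infty$ has complement $(\leftarrow,p]\subseteq P_{\rho(p)}$ or $[q,\to)\subseteq Q_{\rho(q)}$, which is small. So the order is compatible, and (a) is proved.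

For (b), take $\nu=\omega$ and $(Q_n)$ as in Lemma~\ref{lem:basic}(b). Let $S$ be a nonempty closed set. If $S\cap P\ne\emptyset$, the first element of $S\cap P$ is the first element of $S$. If $S\cap P=\emptyset$ and $\infty\in S$, then $\infty$ is the first element. In the remaining case $S$ is a small subset of $Q$, so $S\subseteq Q_n$ for some $n$ and $\rho\le n$ on $S$. Then $\rho$ attains a maximum on $S$, and the $\sqsubseteq$-least point of $S$ at which it is attained is the first element of $S$.
\end{proof}

\begin{corollary}\label{cor:gdelta}
If $\infty$ is a $G_\delta$-point of $X$, then $X$ is topologically weakly well-orderable.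
\end{corollary}

\begin{proof}
If $\{\infty\}=\bigcap_nU_n$ with $U_n$ open, then $D=\bigcup_n(X\setminus U_n)$ is a $\sigma$-set, hence a chain set. Apply Proposition~\ref{prop:class}(b) with $P=D$ and $Q=\emptyset$.
\end{proof}

A counterexample with one non-isolated point must therefore have $D$ equal to a union of two chain sets, in such a way that no repartition of $D$ produces one chain set and one first countable part. The tool for excluding repartitions is that a chain covering much of a sufficiently complete set has a prescribed length.

\begin{lemma}\label{lem:length}
Let $Y\subseteq D$ have infinite cardinality $\kappa$, and suppose that every union of fewer than $\kappa$ small subsets of $Y$ is small. Let $P=\bigcup_{i<\mu}E_i$ be an increasing union of small sets with $\mu$ regular. If $P\cap Y$ is not small, then $\mu=\kappa$.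
\end{lemma}

\begin{proof}
If $\mu<\kappa$, then $P\cap Y=\bigcup_{i<\mu}(E_i\cap Y)$ is small by assumption. If $\mu>\kappa$, choose for each $y\in P\cap Y$ an index $i(y)$ with $y\in E_{i(y)}$. There are at most $\kappa$ such indices, so by regularity they are bounded by some $i<\mu$, and $P\cap Y\subseteq E_i$ is small.
\end{proof}

\section{Selections that choose between two sides}\label{sec:sides}

In this section $\kappa$ and $\lambda$ are regular cardinals, and $D$ is the disjoint union of faithfully indexed sets
\[
L=\{\ell_\xi:\xi<\kappa\},\qquad R=\{r_\eta:\eta<\lambda\}.
\]
We write $L_{<\xi}=\{\ell_{\xi'}:\xi'<\xi\}$ and $R_{<\eta}=\{r_{\eta'}:\eta'<\eta\}$, and use $L_{\le\xi}$, $L_{\ge\xi}$, $R_{\le\eta}$, $R_{\ge\eta}$ in the same way. We assume that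
\begin{equation}\label{eq:initial}
L_{<\xi}\in I\ \text{ for all }\xi<\kappa\qquad\text{and}\qquad R_{<\eta}\in I\ \text{ for all }\eta<\lambda .
\end{equation}
Then $L$ and $R$ are chain sets, so $X$ is weakly orderable by Proposition~\ref{prop:class}(a); the order from its proof is
\[
\ell_0<\ell_1<\cdots<\infty<\cdots<r_1<r_0 .
\]

Each side has its own continuous selection. On $L\cup\{\infty\}$ the order $\ell_0<\ell_1<\cdots<\infty$ is a compatible well-order, and on $R\cup\{\infty\}$ so is $r_0<r_1<\cdots<\infty$; Proposition~\ref{prop:min} applies to both. For $S\in\mathcal F(X)$ put $\xi_S=\min\{\xi:\ell_\xi\in S\}$ if $S\cap L\ne\emptyset$, and $\eta_S=\min\{\eta:r_\eta\in S\}$ if $S\cap R\neq\emptyset$. To combine the two selections we must decide, for a set $S$ meeting both sides, between the candidates $\ell_{\xi_S}$ and $r_{\eta_S}$. We record the decision by a family $(A_\eta)_{\eta<\lambda}$ of subsets of $\kappa$, letting $r_\eta$ win against $\ell_\xi$ exactly when $\xi\in A_\eta$: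
\begin{equation}\label{eq:f}
f(S)=\begin{cases}
\infty & \text{if } S=\{\infty\},\\
\ell_{\xi_S} & \text{if } S\cap L\ne\emptyset,\ S\cap R=\emptyset,\\
r_{\eta_S} & \text{if } S\cap L=\emptyset,\ S\cap R\neq\emptyset,\\
\ell_{\xi_S} & \text{if } S\cap L\ne\emptyset,\ S\cap R\neq\emptyset,\ \xi_S\notin A_{\eta_S},\\
r_{\eta_S} & \text{if } S\cap L\ne\emptyset,\ S\cap R\neq\emptyset,\ \xi_S\in A_{\eta_S}.
\end{cases}
\end{equation}
This is a selection, and $f(S)=\infty$ only for $S=\{\infty\}$. Continuity is in doubt at sets such as $\{\ell_\xi,\infty\}$: a nearby closed set may contain points of $R$, and $\ell_\xi$ has to win against them. The points that win against $\ell_\xi$ and against $r_\eta$ form the sets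
\[
N_\xi=\{r_\eta:\xi\in A_\eta\}\subseteq R,\qquad M_\eta=\{\ell_\xi:\xi\notin A_\eta\}\subseteq L .
\]

\begin{lemma}\label{lem:rule}
Assume \eqref{eq:initial}. The selection $f$ of \eqref{eq:f} is continuous if and only if $N_\xi\in I$ for all $\xi<\kappa$ and $M_\eta\in I$ for all $\eta<\lambda$. In this case $f$ is locally constant on $\mathcal F(X)\setminus\{\{\infty\}\}$.
\end{lemma}

\begin{proof}
Suppose that $f$ is continuous, and fix $\xi$. As $f(\{\ell_\xi,\infty\})=\ell_\xi$ is isolated, $f$ equals $\ell_\xi$ on some $\langle\mathcal V\rangle\ni\{\ell_\xi,\infty\}$. Let $V$ be the intersection of the members of $\mathcal V$ containing $\infty$; the other members contain $\ell_\xi$. For $r_\eta\in V$ we have $\{\ell_\xi,r_\eta\}\in\langle\mathcal V\rangle$, so $\xi\notin A_\eta$. Thus $N_\xi\subseteq X\setminus V$ is small. The same argument at $\{r_\eta,\infty\}$ gives an open $V\ni\infty$ with $f(\{\ell_\xi,r_\eta\})=r_\eta$ for all $\ell_\xi\in V$, so $M_\eta\subseteq X\setminus V$ is small.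

Conversely, let all $N_\xi$ and $M_\eta$ be small, and let $S\in\mathcal F(X)$. If $S=\{\infty\}$ and $U\ni\infty$ is open, then $f(T)\in T\subseteq U$ for $T\in\langle U\rangle$. In the other three cases we find a neighborhood of $S$ on which $f$ is constant; each time $O$ is the complement of a small set disjoint from $S$, so $O$ is open and $S\subseteq O$.

\emph{$S$ meets $L$ and $R$.} Let $\xi=\xi_S$, $\eta=\eta_S$ and $O=X\setminus(L_{<\xi}\cup R_{<\eta})$. Then $S\in\langle O,\{\ell_\xi\},\{r_\eta\}\rangle$, and every $T$ in this collection has $\xi_T=\xi$ and $\eta_T=\eta$. So $f(T)=f(S)$.

\emph{$S$ meets $L$ but not $R$.} Let $\xi=\xi_S$ and $O=X\setminus(L_{<\xi}\cup N_\xi)$. Then $S\in\langle O,\{\ell_\xi\}\rangle$. If $T$ is in this collection, then $\xi_T=\xi$, and either $T\cap R=\emptyset$, or $r_{\eta_T}\notin N_\xi$, which means $\xi\notin A_{\eta_T}$. In both cases $f(T)=\ell_\xi=f(S)$.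

\emph{$S$ meets $R$ but not $L$.} Let $\eta=\eta_S$ and $O=X\setminus(R_{<\eta}\cup M_\eta)$. Then $S\in\langle O,\{r_\eta\}\rangle$. If $T$ is in this collection, then $\eta_T=\eta$, and either $T\cap L=\emptyset$, or $\ell_{\xi_T}\notin M_\eta$, which means $\xi_T\in A_\eta$. In both cases $f(T)=r_\eta=f(S)$.
\end{proof}

So every point has to win against all but a small set of points of the other side. This calls for a large ideal, whereas excluding the decompositions of Proposition~\ref{prop:class}(b) calls for a small one. We test the smallest ideal allowed by \eqref{eq:initial}.

\begin{example}\label{ex:bounded}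
Let $B\subseteq D$ be small if and only if $B\subseteq L_{<\xi}\cup R_{<\eta}$ for some $\xi<\kappa$ and $\eta<\lambda$.
\begin{enumerate}
\item[(i)] Let $\kappa=\lambda$. With $A_\eta=\{\xi<\kappa:\xi\ge\eta\}$ the smaller index wins, $N_\xi=R_{\le\xi}$ and $M_\eta=L_{<\eta}$ are small, and $f$ is continuous. But $D=\bigcup_{i<\kappa}(L_{\le i}\cup R_{\le i})$ is a chain set, so $X$ is topologically weakly well-orderable: the two sides can be interleaved below $\infty$.
\item[(ii)] Let $\omega=\kappa<\lambda$. Every small subset of $L$ lies in some $L_{<n}$, so $L\cup\{\infty\}$ is first countable at $\infty$, and Proposition~\ref{prop:class}(b) applies with $P=R$ and $Q=L$.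
\item[(iii)] Let $\omega<\kappa<\lambda$, for instance $\kappa=\omega_1$ and $\lambda=\omega_2$. Now $X$ is not topologically weakly well-orderable. Indeed, let $D=P\cup Q$ be as in Proposition~\ref{prop:class}(b). The $\sigma$-set $Q$ is small, because $\kappa$ and $\lambda$ are regular and uncountable, so neither $P\cap L$ nor $P\cap R$ is small. Write $P$ as an increasing union of regular length $\mu$; Lemma~\ref{lem:length} with $Y=L$ and with $Y=R$ gives $\kappa=\mu=\lambda$, which is false. But here no family $(A_\eta)$ makes $f$ continuous. If all $N_\xi$ are small, then $\bigcup_{\xi<\kappa}N_\xi\subseteq R_{<\eta}$ for some $\eta<\lambda$, so $A_\eta=\emptyset$, and $M_\eta=L$ is not small.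
\end{enumerate}
\end{example}

Case (iii) has properties (1) and (3) of Theorem~\ref{thm:main}, and the natural repair is to choose the sets $A_\eta$ first and to add the sets $N_\xi$ to the ideal. The price is that $R=\bigcup_{\xi<\kappa}N_\xi$ is now a union of $\kappa$ small sets, so a chain of length $\kappa$ might cover $R$ along with $L$. This does happen if the ideal on $L$ is left unchanged. Suppose that the small subsets of $L$ are exactly the subsets of the sets $L_{<\xi}$, and that all $N_\xi$ and $M_\eta$ are small. Then each $A_\eta$ contains a final segment $[i,\kappa)$ of $\kappa$, the sets $\{r_\eta:[i,\kappa)\subseteq A_\eta\}\subseteq N_i$ are small and increase with $i$, and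
\[
D=\bigcup_{i<\kappa}\Bigl(L_{\le i}\cup\{r_\eta:[i,\kappa)\subseteq A_\eta\}\Bigr)
\]
is a chain set.

The ideal on $L$ must therefore grow as well, and the computation shows in which direction. Suppose that the small subsets of $R$ are generated by the sets $R_{<\eta}$ and $N_\xi$, and let $(E_i)_{i<\kappa}$ be a chain of small sets. Apart from points of bounded index, $E_i\cap R$ is covered by finitely many sets $N_\xi$, say those with $\xi\in G_i$. A point $r_\eta$ of large index covered by the chain lies in $E_i$ for all large $i$, so $A_\eta$ meets $G_i$ for all large $i$. To leave a point uncovered we need an admissible set $A_\eta$ that misses $G_i$ for $\kappa$ many $i$. A final segment cannot do this when $G_i=\{i\}$. The set of limit ordinals below an uncountable $\kappa$ can, since it misses $G_i=\{i\}$ for every successor $i$. This suggests taking closed unbounded sets for the $A_\eta$ and the nonstationary ideal on $L$, which also keeps the completeness needed in Lemma~\ref{lem:length}.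

\section{The counterexample}\label{sec:example}

Fix $\kappa$ and $\lambda$ as in Theorem~\ref{thm:main}; note that $\lambda\ge2^\kappa>\kappa$.

\subsection{Stationary sets}

An ordinal $\alpha<\kappa$ is a \emph{limit point} of $Z\subseteq\kappa$ if $\alpha>0$ and $\sup(Z\cap\alpha)=\alpha$. A \emph{club} is an unbounded subset of $\kappa$ that contains all its limit points. A subset of $\kappa$ is \emph{nonstationary} if it is disjoint from some club, and \emph{stationary} otherwise. We use the following standard facts.
\begin{enumerate}
\item[(S1)] The nonstationary sets form a proper $\kappa$-complete ideal containing all bounded subsets of $\kappa$: the set $\kappa$ is stationary, and a union of fewer than $\kappa$ nonstationary sets is nonstationary. Equivalently, an intersection of fewer than $\kappa$ clubs is a club.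
\item[(S2)] (Fodor's pressing-down lemma) If $Z\subseteq\kappa$ is stationary and $h:Z\to\kappa$ satisfies $h(i)<i$ for all $i\in Z$, then $h$ is constant on a stationary subset of $Z$.
\end{enumerate}
The next lemma is the property isolated at the end of Section~\ref{sec:sides}. The elements of $G_i$ below $i$ are handled by pressing down, those above $i$ by a club of closure points, and $i$ itself by thinning the index set, as in the case $G_i=\{i\}$.

\begin{lemma}\label{lem:thin}
Let $G_i$, $i<\kappa$, be finite subsets of $\kappa$. There is an unbounded set $Z\subseteq\kappa$ such that $\bigcup_{i\in Z}G_i$ is nonstationary.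
\end{lemma}

\begin{proof}
The nonzero limit ordinals below $\kappa$ form a club, which is stationary by (S1). For such an ordinal $i$ let $h(i)=\sup\{\xi+1:\xi\in G_i\cap i\}$; then $h(i)<i$ because $G_i$ is finite. By (S2) there are a stationary set $Z_0$ and $\gamma<\kappa$ with $G_i\cap i\subseteq\gamma$ for all $i\in Z_0$.

Let $K$ be the set of all $\alpha$ with $\gamma\le\alpha<\kappa$ such that $\alpha$ is a limit point of $Z_0$ and $G_i\subseteq\alpha$ for all $i<\alpha$. Then $K$ is a club. It is closed: if $\alpha$ is a limit point of $K$, then $Z_0$ is unbounded below $\alpha$, and each $i<\alpha$ lies below some $\alpha'\in K\cap\alpha$, so $G_i\subseteq\alpha'\subseteq\alpha$. It is unbounded: given $\alpha_0\ge\gamma$, use the regularity of $\kappa$ and the unboundedness of $Z_0$ to choose $\alpha_0<\alpha_1<\cdots$ with $\alpha_{n+1}\in Z_0$ and $G_i\subseteq\alpha_{n+1}$ for all $i\le\alpha_n$; then $\sup_n\alpha_n<\kappa$, since $\kappa$ is regular and uncountable, and $\sup_n\alpha_n\in K$.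

Let $Z$ be the set of elements of $Z_0$ that are not limit points of $Z_0$. It is unbounded, since it contains the least element of $Z_0$ above $\beta$ for each $\beta<\kappa$, and it is disjoint from $K$. Let $\alpha\in K$ and $i\in Z$, so $i\neq\alpha$. If $i<\alpha$, then $G_i\subseteq\alpha$, so $\alpha\notin G_i$. If $i>\alpha$, then $\alpha\in G_i$ would give $\alpha\in G_i\cap i\subseteq\gamma$, contrary to $\alpha\ge\gamma$. Hence $\bigcup_{i\in Z}G_i$ is disjoint from $K$.
\end{proof}

\subsection{The space and its selection}

The club produced by Lemma~\ref{lem:thin} depends on the chain, and it has to occur as $A_\eta$ for an index $\eta$ beyond a bound that also depends on the chain. So we list every club cofinally often. The set $\mathcal C$ of clubs is nonempty and has cardinality at most $2^\kappa\le\lambda$, so there is a bijection of $\lambda$ with $\mathcal C\times\lambda$. Let $A_\eta$ be the first coordinate of the image of $\eta$. For each club $A$ the set $\{\eta<\lambda:A_\eta=A\}$ has cardinality $\lambda$, so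
\begin{equation}\label{eq:often}
\text{for every club $A$ and every $\beta<\lambda$ there is $\eta\ge\beta$ with $A_\eta=A$.}
\end{equation}

Let $D=L\cup R$, $N_\xi$ and $M_\eta$ be as in Section~\ref{sec:sides}. For a finite $F\subseteq\kappa$ put
\[
N(F)=\bigcup_{\xi\in F}N_\xi=\{r_\eta:A_\eta\cap F\neq\emptyset\}.
\]
Call $B\subseteq L$ stationary or nonstationary according to whether $\{\xi:\ell_\xi\in B\}$ is. Let $I$ consist of all $B\subseteq D$ such that
\begin{enumerate}
\item[(I1)] $B\cap L$ is nonstationary, and
\item[(I2)] $B\cap R\subseteq R_{<\beta}\cup N(F)$ for some $\beta<\lambda$ and some finite $F\subseteq\kappa$.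
\end{enumerate}
The family $I$ is closed under subsets. It is closed under finite unions by (S1) and because $R_{<\beta}\cup N(F)\cup R_{<\beta'}\cup N(F')=R_{<\max(\beta,\beta')}\cup N(F\cup F')$. It contains the sets $L_{<\xi}$, which are nonstationary by (S1), and the sets $R_{<\eta}$; hence it contains all singletons, and \eqref{eq:initial} holds. Finally $L\notin I$, so $D\notin I$. Let $X=D\cup\{\infty\}$ be the space defined by $I$ as in Section~\ref{sec:ideal}. It is Hausdorff, has cardinality $\lambda$, and $\infty$ is its only non-isolated point.

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (1) and (2)]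
Part (1) follows from \eqref{eq:initial}, as noted in Section~\ref{sec:sides}. For (2), let $f$ be given by \eqref{eq:f}. Each $N_\xi=N(\{\xi\})$ is small by (I2), and each $M_\eta$ is small by (I1), because its index set $\kappa\setminus A_\eta$ misses the club $A_\eta$. Lemma~\ref{lem:rule} gives the claim.
\end{proof}

\subsection{No chain set and $\sigma$-set cover $D$}

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (3)]
Suppose that $X$ is topologically weakly well-orderable. By Proposition~\ref{prop:class}(b) and Lemma~\ref{lem:basic}(b), $D=P\cup Q$, where $P$ is a chain set and $Q=\bigcup_{n<\omega}C_n$ with $C_n\in I$. We use $L$ to determine the length of the chain, and then find a point of $R$ outside $P\cup Q$.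

\emph{The chain has length $\kappa$.} The small subsets of $L$ are the nonstationary ones. By (S1) and $\kappa>\omega$, the set $Q\cap L=\bigcup_n(C_n\cap L)$ is nonstationary. As $L=(P\cap L)\cup(Q\cap L)$ is stationary, $P\cap L$ is stationary, hence not small. By Lemma~\ref{lem:basic}(a), $P=\bigcup_{i<\mu}E_i$ is an increasing union of small sets with $\mu$ regular, and Lemma~\ref{lem:length} with $Y=L$ gives $\mu=\kappa$; its completeness hypothesis is (S1).

\emph{An uncovered point.} By (I2) choose ordinals $\beta_n,\gamma_i<\lambda$ and finite sets $F_n,G_i\subseteq\kappa$ with
\[
C_n\cap R\subseteq R_{<\beta_n}\cup N(F_n)\quad(n<\omega),\qquad E_i\cap R\subseteq R_{<\gamma_i}\cup N(G_i)\quad(i<\kappa).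
\]
Since $\lambda$ is regular and $\lambda>\kappa$, some $\beta<\lambda$ bounds all $\beta_n$ and all $\gamma_i$. Let $Z$ be given by Lemma~\ref{lem:thin} for the sets $G_i$. The set $\bigcup_nF_n$ is countable, hence bounded in $\kappa$ and nonstationary. So there is a club $A$ disjoint from $\bigcup_nF_n\cup\bigcup_{i\in Z}G_i$, and by \eqref{eq:often} there is $\eta\ge\beta$ with $A_\eta=A$.

If $r_\eta\in Q$, then $r_\eta\in C_n$ for some $n$. As $\eta\ge\beta_n$, this forces $r_\eta\in N(F_n)$, that is, $A\cap F_n\ne\emptyset$, contrary to the choice of $A$. If $r_\eta\in P$, then $r_\eta\in E_i$ for all sufficiently large $i<\kappa$, because the $E_i$ increase, and so for some $i\in Z$, because $Z$ is unbounded. As $\eta\ge\gamma_i$, this forces $r_\eta\in N(G_i)$, that is, $A\cap G_i\neq\emptyset$, again contrary to the choice of $A$. Thus $r_\eta\notin P\cup Q=D$, a contradiction.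
\end{proof}

\begin{remark}
The inequality $\lambda\ge2^\kappa$ makes room for the list \eqref{eq:often}, and the regularity of $\lambda$ provides the bound $\beta$. Regularity and uncountability of $\kappa$ underlie (S1), (S2) and Lemma~\ref{lem:thin}, and they make the $\sigma$-set $Q$ negligible on both sides. The monotonicity of the chain cannot be dropped from the last step: $D$ is the union of the $\kappa$ small sets $\{\ell_\xi\}\cup N_\xi$, since every $A_\eta$ is nonempty. It is monotonicity that allows us to discard all $E_i$ with $i\notin Z$.
\end{remark}

\section{The case of a countable side}\label{sec:countable}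

Let again $X=D\cup\{\infty\}$ be any Hausdorff space whose only non-isolated point is $\infty$, and let $f$ be an arbitrary continuous selection for $\mathcal F(X)$. To prove Theorem~\ref{thm:countable} we show that the countable side is first countable at $\infty$ unless $D$ is a $\sigma$-set. The only information available is the continuity of $f$, which we first put in finite form.

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(a)] Let $S\subseteq D$, and let $U$ be an open neighborhood of $f(S\cup\{\infty\})$. There are a finite $F\subseteq S$ and an open $V\ni\infty$ such that $f(T)\in U$ for every closed $T$ with $F\subseteq T\subseteq S\cup V$ and $T\cap V\neq\emptyset$. This remains true if $F$ is replaced by a larger finite subset of $S$ and $V$ by a smaller neighborhood of $\infty$.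
\item[(b)] If in (a) the set $S$ is finite, there is an open $V\ni\infty$ disjoint from $S$ such that $f(S\cup H)\in U$ for every nonempty finite $H\subseteq V$.
\item[(c)] Let $Y$ be a nonempty small set. There is a finite $F\subseteq Y$ such that $f(T)=f(Y)$ for every nonempty $T$ with $F\subseteq T\subseteq Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $\langle\mathcal V\rangle\ni S\cup\{\infty\}$ that $f$ maps into $U$. Let $V$ be the intersection of the members of $\mathcal V$ containing $\infty$. Every other member meets $S$; let $F$ contain one point of $S$ from each. A set $T$ as in the statement lies in $S\cup V\subseteq\bigcup\mathcal V$, meets the members containing $\infty$ in a point of $V$, and meets the others in a point of $F$. So $T\in\langle\mathcal V\rangle$. Enlarging $F$ or shrinking $V$ only restricts the sets $T$ under consideration.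

(b) In (a), enlarge $F$ to $S$, replace $V$ by $V\setminus S$, and take $T=S\cup H$.

(c) The point $f(Y)\in Y$ is isolated, so $f$ is constant on some $\langle\mathcal V\rangle\ni Y$. Let $F$ contain a point of $Y$ from each member of $\mathcal V$. Every $T$ with $F\subseteq T\subseteq Y$ is small, hence closed, and lies in $\langle\mathcal V\rangle$ if it is nonempty.
\end{proof}

The proof turns on which sets $S\subseteq D$ have $f(S\cup\{\infty\})=\infty$. For the selection by first elements, in an order as in Proposition~\ref{prop:class}(b), these are the subsets of the first countable part $Q$. The next two lemmas show that an arbitrary continuous selection behaves in a similar way: if $\infty$ wins on all finite subsets of a countable set, that set is first countable at $\infty$, and $\infty$ does not win on a chain of uncountable length.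

\begin{lemma}\label{lem:wins}
Let $S\subseteq D$ be countable, and suppose that $f(F\cup\{\infty\})=\infty$ for every finite $F\subseteq S$. Then there are countably many small subsets of $S$ such that every small subset of $S$ is contained in one of them.
\end{lemma}

\begin{proof}
For each finite $F\subseteq S$, Lemma~\ref{lem:finite}(b) with $U=X\setminus F$ and one-point sets $H$ gives an open $V_F\ni\infty$ disjoint from $F$ such that $f(F\cup\{y\})=y$ for all $y\in V_F$. The sets $S\setminus V_F$ are small, and there are countably many of them. Suppose that a small set $A\subseteq S$ is contained in none of them, so that $A$ meets every $V_F$. Choose recursively $y_n\in A\cap V_{\{y_0,\dots,y_{n-1}\}}$. The points $y_n$ are distinct, and $f(\{y_0,\dots,y_m\})=y_m$ for all $m$: each new point wins against all earlier ones, as in a decreasing sequence. The set $Y=\{y_n:n<\omega\}\subseteq A$ is small. Let $f(Y)=y_k$, let $F\subseteq Y$ be as in Lemma~\ref{lem:finite}(c), and take $m>k$ with $F\subseteq\{y_0,\dots,y_m\}$. Then $f(\{y_0,\dots,y_m\})=y_k\ne y_m$, a contradiction.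
\end{proof}

\begin{lemma}\label{lem:loses}
Let $S\subseteq D$ be not small, and let $S=\bigcup_{\alpha<\mu}S_\alpha$ be an increasing union of small sets with $\mu$ regular and uncountable. Then $f(S\cup\{\infty\})\neq\infty$.
\end{lemma}

\begin{proof}
Suppose that $f(S\cup\{\infty\})=\infty$. For each $\alpha<\mu$ apply Lemma~\ref{lem:finite}(a) with $U=X\setminus S_\alpha$ to obtain $F_\alpha$ and $V_\alpha$. The set $S\cap V_\alpha$ is nonempty, since otherwise $S\subseteq X\setminus V_\alpha$ would be small. Choose recursively $\alpha_0<\alpha_1<\cdots<\mu$ and $x_n\in S\cap V_{\alpha_n}$ with $F_{\alpha_n}\cup\{x_n\}\subseteq S_{\alpha_{n+1}}$, and let $T=\bigcup_n(F_{\alpha_n}\cup\{x_n\})$. Since $\mu$ is regular and uncountable, $\alpha=\sup_n\alpha_n<\mu$, so $T\subseteq S_\alpha$ is small and therefore closed. For each $n$ we have $F_{\alpha_n}\subseteq T\subseteq S$ and $x_n\in T\cap V_{\alpha_n}$, so $f(T)\notin S_{\alpha_n}$. But $f(T)\in T\subseteq\bigcup_nS_{\alpha_n}$, a contradiction.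
\end{proof}

It remains to find a large part of the countable side on whose finite subsets $\infty$ wins. The device is a clash: a finite set $F\cup G$ with $F$ on one side and $G$ on the other, which is close both to a closed set whose selected point lies in $L$ and to one whose selected point lies in $R$. We show it first in a known space.

\begin{example}\label{ex:clash}
The weakly orderable space of Example~\ref{ex:bounded}(iii) has no continuous selection at all. Suppose that $f$ is one. For $\xi<\kappa$, Lemma~\ref{lem:loses} gives $f(L_{\ge\xi}\cup\{\infty\})\in L$, and Lemma~\ref{lem:finite}(a) with $U=L$ gives a nonempty finite $F_\xi\subseteq L_{\ge\xi}$ and an open $V_\xi\ni\infty$. As $\kappa<\lambda$, there is $\beta<\lambda$ with $R_{\ge\beta}\subseteq V_\xi$ for all $\xi$. The same lemmas applied to $R_{\ge\beta}$ with $U=R$ give a nonempty finite $G\subseteq R_{\ge\beta}$ and an open $V\ni\infty$. Take $\xi$ with $L_{\ge\xi}\subseteq V$. Then $f(F_\xi\cup G)\in L$ because $G\subseteq V_\xi$, and $f(F_\xi\cup G)\in R$ because $F_\xi\subseteq V$.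
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
The reverse of a compatible order is compatible, so we may assume that $L=\{x:x<\infty\}$ is countable. Let $R=\{x:x>\infty\}$. By the proof of Proposition~\ref{prop:class}(a), $R$ is a chain set. If $R$ is a $\sigma$-set, then so is $D=L\cup R$, and Proposition~\ref{prop:class}(b) applies with $P=D$ and $Q=\emptyset$. Assume that $R$ is not a $\sigma$-set. By Lemma~\ref{lem:basic}(a), $R=\bigcup_{j<\nu}R_j$ is an increasing union of small sets with $\nu$ regular and uncountable.

Let $\mathcal N$ be the family of finite $F\subseteq L$ with $f(F\cup\{\infty\})\neq\infty$. It is countable, and its members are nonempty. For $F\in\mathcal N$ we have $f(F\cup\{\infty\})\in L$, so Lemma~\ref{lem:finite}(b) with $U=L$ gives an open $V_F\ni\infty$ such that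
\begin{equation}\label{eq:left}
f(F\cup H)\in L\quad\text{for every nonempty finite }H\subseteq V_F .
\end{equation}
Let $W=\{x\in R: x\in V_F\text{ for all }F\in\mathcal N\}$. The set $R\setminus W=\bigcup_{F\in\mathcal N}(R\setminus V_F)$ is a $\sigma$-set and $R$ is not, so $W$ is not small. Since $W=\bigcup_{j<\nu}(W\cap R_j)$, Lemma~\ref{lem:loses} gives $f(W\cup\{\infty\})\in W\subseteq R$. Lemma~\ref{lem:finite}(a) with $U=R$ gives a nonempty finite $G\subseteq W$ and an open $V\ni\infty$ such that
\begin{equation}\label{eq:right}
f(T)\in R\quad\text{for every closed }T\text{ with }G\subseteq T\subseteq W\cup V\text{ and }T\cap V\neq\emptyset .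
\end{equation}

Put $S=L\cap V$. No $F\in\mathcal N$ is contained in $S$. Otherwise $f(F\cup G)\in L$ by \eqref{eq:left}, because $G\subseteq W\subseteq V_F$, while $f(F\cup G)\in R$ by \eqref{eq:right}, because $\emptyset\neq F\subseteq V$. Thus $f(F\cup\{\infty\})=\infty$ for every finite $F\subseteq S$, and Lemma~\ref{lem:wins} gives small sets $B_n\subseteq S$, $n<\omega$, such that every small subset of $S$ lies in some $B_n$. The set $L\setminus S=L\setminus V$ is small. So the sets $Q_n=(L\setminus V)\cup B_0\cup\dots\cup B_n$ are small and increasing, and every small $A\subseteq L$ satisfies $A=(A\setminus V)\cup(A\cap S)\subseteq Q_n$ for some $n$. By Lemma~\ref{lem:basic}(b), $L\cup\{\infty\}$ is first countable at $\infty$, and Proposition~\ref{prop:class}(b) with $P=R$ and $Q=L$ completes the proof.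
\end{proof}

\begin{remark}
Countability of $L$ is used three times: to make $L$ a $\sigma$-set, to make $R\setminus W$ a $\sigma$-set, and in Lemma~\ref{lem:wins}. The space of Theorem~\ref{thm:main} shows how the second use fails for uncountable $L$. There $f(\{\ell_\xi,\infty\})=\ell_\xi$, so $\{\ell_\xi\}\in\mathcal N$ for every $\xi$, and \eqref{eq:left} forces $V_{\{\ell_\xi\}}\cap N_\xi=\emptyset$. Since $R=\bigcup_{\xi<\kappa}N_\xi$, the set $W$ is empty, and no clash arises.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Gutev}
Valentin Gutev, \emph{On the Variety of Hyperspace Selections}, arXiv:2606.01431 (2026).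

\end{thebibliography}
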